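\title{Overconvergent substitutions with nonconstant fixed points\\ in the fraction field of the Robba ring}

\begin{abstract}
Let $\mathcal{R}$ be the Robba ring over a $p$-adic field $K$ with residue field $k$, and let $\phi\colon f\mapsto f(s)$ be the substitution by an overconvergent series $s$ whose reduction is a nonzero element of $T^2k[[T]]$. When $s$ is a power series without constant term, it is known that $\phi$ fixes only the constants in $\operatorname{Frac}\mathcal{R}$. We show that this fails for overconvergent $s$: for every $d\ge 2$ and every $w\in\mathcal{O}_K[[T]]^\times$ there are series $s$ arbitrarily close to $T^dw$ whose substitution fixes a nonconstant quotient of two functions analytic on the open unit disk. We also show that the fixed field of any overconvergent substitution is either $K$ or a function field of one variable over $K$, and we bound the numbers of zeros and poles of its elements; the examples attain these bounds.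
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and let $K$ be a finite extension of $\mathbf{Q}_p$ or, more generally, a finite totally ramified extension of $W(k)[1/p]$ with $k$ a perfect field of characteristic $p$. Let $\mathcal{O}_K$ be its ring of integers, $\mathfrak{m}_K$ the maximal ideal, $k$ the residue field and $\pi$ a uniformizer. Fix a $p$-adic norm $|\cdot|$ on $K$ and extend it to an algebraic closure $\overline{K}$. The field $K$ is complete and discretely valued, and this is all that the proofs below use about it.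

We consider Laurent series $f=\sum_{n\in\mathbf{Z}}a_nT^n$ with $a_n\in K$. For $\rho>0$ put
\[
|f|_\rho=\sup_n|a_n|\rho^n .
\]
We say that $f$ \emph{converges} on a set of radii if $|a_n|\rho^n\to0$ as $n\to\pm\infty$ for each radius $\rho$ in the set. The following rings occur.
\begin{itemize}
\item The \emph{Robba ring} $\mathcal{R}$ consists of the series that converge on $r\le|z|<1$ for some $r<1$ depending on the series. It is an integral domain.
\item $\mathcal{R}^+\subset\mathcal{R}$ consists of the power series that converge on the open unit disk.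
\item Fontaine's field $\mathcal{E}$ consists of the series with $(a_n)$ bounded and $a_n\to0$ as $n\to-\infty$. Its \emph{overconvergent} elements, those that converge on $r<|z|<1$ for some $r<1$, form $\mathcal{E}^\dagger$, and $\mathcal{O}_{\mathcal{E}^\dagger}$ is the ring of elements of $\mathcal{E}^\dagger$ with all coefficients in $\mathcal{O}_K$.
\end{itemize}
An element $s\in\mathcal{O}_{\mathcal{E}^\dagger}$ has a reduction $\overline{s}\in k((T))$ modulo $\mathfrak{m}_K$. Suppose that $\overline{s}$ is nonzero and lies in $T^2k[[T]]$, and let $d\ge2$ be its $T$-adic valuation. Then the term of degree $d$ dominates $s$ at all radii close to $1$, so $s$ sends the circle $|z|=\tau$ into the circle $|z|=\tau^d$. Consequently $\phi\colon f\mapsto f(s)$ is a well-defined injective ring endomorphism of $\mathcal{R}$ (Lemmas~\ref{lem:admissible} and~\ref{lem:subst}), called an \emph{overconvergent substitution}. It extends to the fraction field, and we write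
\[
F=(\operatorname{Frac}\mathcal{R})^{\phi=1}
\]
for the field of fixed elements, which contains $K$. If $s\in T\mathcal{O}_K[[T]]$, then $\phi$ is said to be of \emph{finite height}. It is known that $F=K$ when $\phi$ is of finite height. The problem, which comes from Berger's paper~\cite{Berger}, is the following.

\begin{quote}
\emph{Is $(\operatorname{Frac}\mathcal{R})^{\phi=1}=K$ for every overconvergent substitution $\phi$?}
\end{quote}

An element of $F$ is a meromorphic function near the boundary of the unit disk that is constant along the orbits of $z\mapsto s(z)$. One would guess that only constants have this property. A rational function fixed by $T\mapsto T^d$ is constant, because the substitution multiplies its degree by $d$. The elements of $\mathcal{R}$ itself that are fixed by an overconvergent substitution are constant (Example~\ref{ex:robba}). Finally, the Robba ring only sees radii close to $1$, where an overconvergent $s$ and a series of finite height with the same reduction have the same dominant term. Nevertheless the answer is negative,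 for every $K$, every $d$ and every reduction $\overline{s}$.

\begin{theorem}\label{thm:main}
Let $d\ge2$, $w\in\mathcal{O}_K[[T]]^\times$ and $\varepsilon>0$. There is $s\in\mathcal{O}_{\mathcal{E}^\dagger}$, all of whose coefficients differ from those of $T^dw$ by elements of norm at most $\varepsilon$, with $\overline{s}=T^d\,\overline{w}$, such that the substitution $\phi\colon f\mapsto f(s)$ fixes a nonconstant element $f\in\operatorname{Frac}\mathcal{R}^+\subset\operatorname{Frac}\mathcal{R}$. Hence $(\operatorname{Frac}\mathcal{R})^{\phi=1}\ne K$.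
\end{theorem}

Every nonzero element of $T^2k[[T]]$ has the form $T^d\,\overline{w}$, so each of them is the reduction of a counterexample; this includes the Frobenius case $\overline{s}=T^q$ with $q$ a power of $p$. The counterexamples occur $p$-adically arbitrarily close to each substitution $T^dw$ of finite height, and by the result recalled above they are not themselves of finite height.

The second theorem is not needed for the first. It says that the fixed field is never large, and that the functions built for Theorem~\ref{thm:main} have as few poles as possible.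

\begin{theorem}\label{thm:structure}
Let $\phi$ be any overconvergent substitution, given by $s$, let $d\ge2$ be the $T$-adic valuation of $\overline{s}$, let $a_d$ be the coefficient of $T^d$ in $s$, and let $F=(\operatorname{Frac}\mathcal{R})^{\phi=1}$. There is $\rho_0<1$ such that $s=a_dT^d(1+x)$ with $|a_d|=1$, with $x$ convergent on $\rho_0\le|z|<1$, and with $|x|_\rho<1$ for all $\rho\in[\rho_0,1)$. For any such $\rho_0$ the following hold.
\begin{enumerate}
\item[(i)] Every $f\in F$ is a quotient of two Laurent series that converge on $\rho_0^d\le|z|<1$. For $f\ne0$ let $Z(f)$ and $P(f)$ be its numbers of zeros and of poles in $\rho_0^d<|z|\le\rho_0$, counted in $\overline{K}$ with multiplicity.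
\item[(ii)] If $f\in F\setminus K$, then $P(f)\ge2$ and $Z(f)\le dP(f)-(d-1)$. Both bounds are attained, for every $K$ and $d$, by the examples of Theorem~\ref{thm:main}.
\item[(iii)] Either $F=K$, or $F$ is a function field of one variable over $K$ in which $K$ is algebraically closed, and $[F:K(f)]\le dP(f)$ for all $f\in F\setminus K$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:annuli} recalls the analysis on annuli that we need. Section~\ref{sec:shape} finds the shape that a fixed function must have and works out the case $d=2$, $w=1$ to first order. The equation $f(s)=f$ is solved on a single circle in Section~\ref{sec:circle} and propagated to the unit disk in Section~\ref{sec:disk}, which proves Theorem~\ref{thm:main}. Section~\ref{sec:structure} proves Theorem~\ref{thm:structure}.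

\section{Functions on annuli and the substitution}\label{sec:annuli}

Let $L\subset\overline{K}$ be a finite extension of $K$; it is complete. The case $L\ne K$ serves only to evaluate functions at points of $\overline{K}$, in Example~\ref{ex:power} and in Section~\ref{sec:structure}.

For an interval $I\subset[0,1)$ other than $\{0\}$, let $\mathcal{A}_I(L)$ be the ring of Laurent series $g=\sum g_nT^n$ over $L$ that converge at every positive radius in $I$ and, if $0\in I$, have $g_n=0$ for $n<0$. We write $\mathcal{A}_I=\mathcal{A}_I(K)$. Thus $\mathcal{R}^+=\mathcal{A}_{[0,1)}$ and $\mathcal{R}=\bigcup_{\rho<1}\mathcal{A}_{[\rho,1)}$. We use four standard facts.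

\begin{enumerate}
\item[(A1)] \emph{Norms.} For $0<\rho\in I$, the function $|\cdot|_\rho$ is an ultrametric and multiplicative norm on $\mathcal{A}_I(L)$, which is therefore a domain. If $z\in\overline{K}$ and $0<|z|\in I$, then $g(z)$ converges in $L(z)$ and $|g(z)|\le|g|_{|z|}$. For a power series, $|g|_\rho$ is nondecreasing in $\rho$.
\item[(A2)] \emph{Completeness.} For $0<\rho\le\sigma<1$, the ring $\mathcal{A}_{[\rho,\sigma]}(L)$ is a Banach algebra for $\max(|\cdot|_\rho,|\cdot|_\sigma)$. This norm bounds $|\cdot|_\tau$ for $\rho\le\tau\le\sigma$, because $\tau^n\le\max(\rho^n,\sigma^n)$, and the Laurent polynomials are dense. Likewise $\mathcal{A}_{[0,\sigma]}(L)$ is a Banach algebra for $|\cdot|_\sigma$. In these algebras a series converges if its terms tend to $0$, and a product converges if its factors tend to $1$. If $x$ has norm less than $1$, then $1+x$ is a unit by the geometric series, and $|(1+x)^n-1|_\tau\le|x|_\tau$ for all $n\in\mathbf{Z}$. For noncompact $I$, convergence in $\mathcal{A}_I(L)$ means convergence in $\mathcal{A}_J(L)$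 for every compact $J\subset I$.
\item[(A3)] \emph{Gluing.} If $I\subset J$, then $\mathcal{A}_J(L)$ is a subring of $\mathcal{A}_I(L)$. If $I\cap J\ne\emptyset$, then $\mathcal{A}_I(L)\cap\mathcal{A}_J(L)=\mathcal{A}_{I\cup J}(L)$, since membership is a condition on the coefficients, radius by radius.
\item[(A4)] \emph{Zeros.} For $z\in\overline{K}$ with $|z|\in I$, the Taylor expansion $g\mapsto g(z+Y)$ is an injective $L$-algebra homomorphism $\mathcal{A}_I(L)\to L(z)[[Y]]$, and $\operatorname{ord}_zg$ is the $Y$-adic valuation of the image. For $g\ne0$ the function $t\mapsto\log|g|_{e^t}=\max_n(\log|g_n|+nt)$ is convex, continuous and piecewise linear, with finitely many pieces on compact intervals; each slope is an index $n$ with $g_n\ne0$. By the theory of Newton polygons~\cite{Lazard}, $g$ has finitely many zeros on each closed annulus, and if $e^t$ is interior to $I$, then the right slope minus the left slope at $t$ equals $\sum_{|z|=e^t}\operatorname{ord}_zg$.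
\end{enumerate}

For a nonzero quotient $f=g/h$ with $g,h\in\mathcal{A}_I(L)$ put $\operatorname{ord}_zf=\operatorname{ord}_zg-\operatorname{ord}_zh$ and
\[
V_f(t)=\log|g|_{e^t}-\log|h|_{e^t}\qquad(e^t\in I).
\]
Neither depends on the choice of $g$ and $h$, because $\operatorname{ord}_z$ is additive and $|\cdot|_\rho$ is multiplicative. A point $z$ is a zero of multiplicity $\operatorname{ord}_zf$ if this integer is positive, and a pole of multiplicity $-\operatorname{ord}_zf$ if it is negative. The \emph{valuation polygon} $V_f$ is continuous and piecewise linear with integer slopes, and by (A4) its slope jumps at $t$ by the number of zeros minus the number of poles of $f$ on $|z|=e^t$.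

Now let $s=\sum a_nT^n\in\mathcal{O}_{\mathcal{E}^\dagger}$ have reduction of valuation $d\ge2$. Then $|a_n|\le1$ for all $n$, $|a_d|=1$, and $|a_n|\le|\pi|$ for $n<d$. Define $x=\sum_{n\ne d}(a_n/a_d)T^{n-d}$, so that $s=a_dT^d(1+x)$. We call $\rho_0\in(0,1)$ \emph{admissible} for $s$ if $x\in\mathcal{A}_{[\rho_0,1)}$ and $|x|_\rho<1$ for all $\rho\in[\rho_0,1)$. Any radius between an admissible one and $1$ is admissible.

\begin{lemma}\label{lem:admissible}
There is an admissible radius.
\end{lemma}

\begin{proof}
Choose $\rho_1<1$ with $s\in\mathcal{A}_{[\rho_1,1)}$. For $n>d$ and $\rho<1$ we have $|a_n|\rho^{n-d}\le\rho$. For $n<d$ we interpolate between the radii $1$ and $\rho_1$. Let $M=\max(1,\sup_{n<d}|a_n|\rho_1^{n-d})$, which is finite. For $\rho=\rho_1^\alpha$ with $0<\alpha\le1$,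
\[
|a_n|\rho^{n-d}=|a_n|^{1-\alpha}\bigl(|a_n|\rho_1^{n-d}\bigr)^\alpha\le|\pi|^{1-\alpha}M^\alpha .
\]
The right side tends to $|\pi|<1$ as $\alpha\to0$, so it is less than $1$ on some interval $0<\alpha\le\alpha_0$, and $\rho_1^{\alpha_0}$ is admissible.
\end{proof}

The discreteness of the valuation gave the bound $|a_n|\le|\pi|$, uniform in $n<d$. The next lemma says that substituting $s$ is a small perturbation of substituting the monomial $a_dT^d$.

\begin{lemma}\label{lem:subst}
Let $\rho_0$ be admissible, let $I\subset[\rho_0,1)$ be an interval and let $I^d=\{\tau^d:\tau\in I\}$. For $y=\sum y_nT^n\in\mathcal{A}_{I^d}(L)$ the series $y(s)=\sum y_ns^n$ converges in $\mathcal{A}_I(L)$, and for $\tau\in I$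
\begin{equation}\label{eq:subst}
|y(s)-y(a_dT^d)|_\tau\le|x|_\tau\,|y|_{\tau^d},\qquad |y(s)|_\tau=|y(a_dT^d)|_\tau=|y|_{\tau^d}.
\end{equation}
The map $y\mapsto y(s)$ is an injective continuous $L$-algebra homomorphism $\mathcal{A}_{I^d}(L)\to\mathcal{A}_I(L)$.
\end{lemma}

\begin{proof}
We may assume $I=[\rho,\sigma]$. By (A2), $1+x$ is a unit of $\mathcal{A}_I$ with $|1+x|_\tau=1$, so $|y_ns^n|_\tau=|y_n|\tau^{dn}$ for $n\in\mathbf{Z}$, and these norms tend to $0$ for $\tau=\rho$ and $\tau=\sigma$. The series $y(a_dT^d)=\sum y_na_d^nT^{dn}$ has norm $|y|_{\tau^d}$ at radius $\tau$, and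
\[
|y(s)-y(a_dT^d)|_\tau\le\sup_n|y_n|\tau^{dn}\,|(1+x)^n-1|_\tau\le|x|_\tau\,|y|_{\tau^d}.
\]
Since $|x|_\tau<1$, the ultrametric inequality gives $|y(s)|_\tau=|y|_{\tau^d}$. So the map is an isometry of Banach spaces. It is multiplicative on Laurent polynomials, which are dense.
\end{proof}

The maps $\mathcal{A}_{[\rho^d,1)}\to\mathcal{A}_{[\rho,1)}$ for $\rho\ge\rho_0$ together make up the endomorphism $\phi$ of $\mathcal{R}$. We write $\phi$ also for the same maps over $L$ and for their extensions to fraction fields. Note that $\phi(y)$ is only known to converge on a thinner annulus than $y$.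

\begin{lemma}\label{lem:selfsimilar}
Let $\rho_0$ be admissible and let $f=g/h\ne0$ with $g,h\in\mathcal{A}_{[\rho_0^d,1)}(L)$. If $\phi(f)=f$, then $V_f(dt)=V_f(t)$ for all $t\in[\log\rho_0,0)$. In particular the right slope of $V_f$ at $t$ is $d$ times its right slope at $dt$.
\end{lemma}

\begin{proof}
We have $g\,h(s)=h\,g(s)$ in $\mathcal{A}_{[\rho_0,1)}(L)$. Taking norms at $\tau\in[\rho_0,1)$ and using \eqref{eq:subst} gives $|g|_\tau|h|_{\tau^d}=|h|_\tau|g|_{\tau^d}$.
\end{proof}

\section{The valuation polygon of a fixed function}\label{sec:shape}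

The relation $V_f(dt)=V_f(t)$ explains both why fixed functions tend to be constant and how to build one that is not.

\begin{example}\label{ex:robba}
For every overconvergent substitution, $\mathcal{R}^{\phi=1}=K$. Indeed, let $f\in\mathcal{R}$ be fixed and subtract its constant term, so that $f_0=0$. Suppose $f\ne0$, and choose an admissible $\rho_0=e^{t_0}$ with $f\in\mathcal{A}_{[\rho_0^d,1)}$. The function $V_f$ is convex and takes the same value at the three points $dt_0<t_0<t_0/d$, so it is constant on $[dt_0,t_0/d]$. Its slope $0$ must be an index $n$ with $f_n\ne0$, a contradiction.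
\end{example}

\begin{example}\label{ex:power}
For $s=T^d$ we have $F=K$. Here $x=0$ and every radius is admissible. Let $f\in F$. By Theorem~\ref{thm:structure}(i), whose proof does not use this example, $f$ lies in $\operatorname{Frac}\mathcal{A}_{[\rho,1)}$ for every $\rho>0$. Write $f=g/h$ with $g,h\in\mathcal{A}_{[\rho,1)}$, choose $z_0\in\overline{K}$ with $\rho<|z_0|<1$ on a circle that carries no zero of $h$, and put $b=f(z_0)\in K(z_0)$. Suppose $f\ne b$. Then $V_{f-b}$ is defined on $(-\infty,0)$, and by Lemma~\ref{lem:selfsimilar} its right slope at $t$ is $d^j$ times the integer right slope at $d^jt$, for every $j$. So all slopes vanish. But $f-b$ has a zero and no pole on $|z|=|z_0|$, so the slope jumps there. Hence $g=bh$, and comparing a nonzero coefficient of $h$ gives $b\in K$.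
\end{example}

The first example uses convexity, which is lost for quotients. The second uses the relation $V_f(dt)=V_f(t)$ for all $t<0$, while Lemma~\ref{lem:selfsimilar} gives it only for $t\ge\log\rho_0$. So fix a radius $R$, put $r=R^d$, and ask what $V_f$ can be on the interval $[\log r,\log R]$. It must take the same value at both ends, and if its right slope at $\log r$ is $\sigma$, then its right slope at $\log R$ is $d\sigma$. Try $\sigma=1$. The polygon starts upward and returns to its initial value, so somewhere its slope is at most $-1$. This costs two poles, and then $d+1$ zeros bring the slope from $-1$ to $d$. The simplest function of this kind is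
\[
f_0=\frac{T\,(1-c^{-1}T^{d+1})}{1-c^{-1}T^2}=T^d\,\frac{1-cT^{-d-1}}{1-cT^{-2}},\qquad c\in K,\quad 0<|c|<1 .
\]
It is close to $T$ for $|z|<|c|^{1/2}$ and close to $T^d$ for $|z|>|c|^{1/(d+1)}$. If
\begin{equation}\label{eq:window}
R^d<|c|^{1/2}\qquad\text{and}\qquad|c|^{1/(d+1)}<R,
\end{equation}
and if $s$ is close to $T^d$ on $|z|=R$, then $f_0(s)\approx s\approx T^d\approx f_0$ on that circle. So the equation $f(s)=f$ holds approximately, and we may hope to correct $s$ and $f_0$ to an exact solution. Conditions \eqref{eq:window} say $|c|^{1/(d+1)}<R<|c|^{1/2d}$, and such $R$ exist exactly because $d>1$. Figure~\ref{fig:polygon} shows the polygon of the resulting function.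

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.1,yscale=2]
\draw[->] (-5.1,-5.15) -- (0.2,-5.15) node[right] {$t$};
\draw[dashed] (-4,-3.3) -- (-4,-5.15) node[below] {$\log r$};
\draw[dashed] (-2,-3.3) -- (-2,-5.15) node[below] {$\log R$};
\draw (0,-5.1) -- (0,-5.15) node[below] {$0$};
\draw[dotted] (-4,-4) -- (-2,-4);
\draw[thick] (-5,-5) -- (-3.5,-3.5) -- (-2.333,-4.667) -- (-1.75,-3.5) -- (-1.167,-4.667) -- (-0.875,-3.5) -- (-0.583,-4.667) -- (-0.4375,-3.5) -- (-0.292,-4.667);
\node at (-0.13,-4.1) {$\cdots$};
\node[fill=white,inner sep=1pt] at (-4.5,-4.5) {$1$};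
\node[fill=white,inner sep=1pt] at (-2.75,-4.25) {$-1$};
\node[fill=white,inner sep=1pt] at (-1.875,-3.75) {$2$};
\node[fill=white,inner sep=1pt] at (-1.3,-4.4) {$-2$};
\node[fill=white,inner sep=1pt] at (-1,-4) {$4$};
\end{tikzpicture}
\caption{The graph of $V_f(t)=\log|f|_{e^t}$, with its first slopes, for the fixed function $f$ constructed when $d=2$, where $R=|c|^{2/7}$ and $r=R^2$. Two poles at $t=\frac12\log|c|$ turn the slope from $1$ to $-1$, and three zeros at $t=\frac13\log|c|$ turn it from $-1$ to $2$. To the right of $\log R$ the graph is determined by $V_f(t)=V_f(2t)$; it oscillates between the heights $\frac23\log|c|$ and $\frac12\log|c|$.}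
\label{fig:polygon}
\end{figure}

Let us see which corrections are needed when $d=2$ and $w=1$. Take $R=|c|^{2/7}$ and $\lambda=|c|^{1/7}$, work in the Banach algebra $\mathcal{A}_{[R,R]}$, and write $\equiv$ for equality up to an element of norm at most $\lambda^2$. We look for $s=T^2v$ and $f=f_0u$ with $|v-1|_R\le\lambda$ and $|u-1|_R\le\lambda$, where $u$ is a power series with constant term $1$. Using the first expression of $f_0$ at $s$ and the second at $T$, and dividing by $T^2$, the equation $f(s)=f$ becomes
\[
v\,u^{-1}=\frac{1-cT^{-3}}{1-cT^{-2}}\cdot\frac{1-c^{-1}T^4v^2}{1-c^{-1}T^6v^3}\cdot u(s)^{-1}.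
\]
The elements $cT^{-3}$, $cT^{-2}$, $c^{-1}T^4$, $c^{-1}T^6$ have norms $\lambda$, $\lambda^3$, $\lambda$, $\lambda^5$, and $|u(s)-1|_R\le\sup_{n\ge1}|u_n|R^{2n}\le\lambda R=\lambda^3$. So every solution satisfies
\[
(v-1)-(u-1)\equiv-cT^{-3}-c^{-1}T^4 .
\]
If we keep $f=f_0$, that is $u=1$, then the coefficient $v_4$ of $T^4$ in $v$ satisfies $|v_4+c^{-1}|\le\lambda^2R^{-4}=|c|^{-6/7}<|c|^{-1}$. Hence $|v_4|=|c|^{-1}>1$, and $s$ is not in $\mathcal{O}_{\mathcal{E}^\dagger}$. The remedy is to share the error between the two unknowns. We require $v$ to have only terms of degree at most $0$, so that $s$ stays close to $T^2$ at all radii larger than $R$, and we let $u$ absorb the terms of positive degree, which does not move the zeros and poles of $f$ in $|z|\le R$. Then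
\[
v\equiv1-cT^{-3},\qquad u\equiv1+c^{-1}T^4 .
\]
In particular $|v_{-3}+c|\le\lambda^2R^3=|c|^{8/7}$, so the coefficient of $T^{-1}$ in $s$ has norm $|c|$: to first order $s$ is $T^2-cT^{-1}$, which is not a power series.

Two tasks remain. The first is to solve the equation exactly, which needs a multiplicative splitting into parts of nonpositive and positive degree. The second is that $u$, and hence $f$, is so far defined only on $|z|\le R$, which is invisible to $\mathcal{R}$; the equation $f=f(s)$ must be used to continue $f$ to the open unit disk.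

\section{Solving the equation on one circle}\label{sec:circle}

Fix $d$, $w$, $\varepsilon$ as in Theorem~\ref{thm:main}, and write $w=w_0e$ with $w_0\in\mathcal{O}_K^\times$ and $e=1+\sum_{n\ge1}e_nT^n$, $e_n\in\mathcal{O}_K$. For $c\in K$ with $0<|c|<1$ put
\[
R=|c|^{2/(3d+1)},\qquad r=R^d,\qquad\lambda=\max\bigl(|c|^{2/(3d+1)},\,|c|^{(d-1)/(3d+1)}\bigr).
\]
This $R$ makes the two margins in \eqref{eq:window} equal: $|c|R^{-d-1}=r^2/|c|=|c|^{(d-1)/(3d+1)}$. Since $d\ge2$, we have $\lambda<1$, $\lambda\to0$ as $c\to0$, and
\begin{equation}\label{eq:params}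
\frac rR=R^{d-1}\le R\le\lambda,\qquad |c|R^{-2}\le|c|R^{-d-1}\le\lambda,\qquad\frac{r^{d+1}}{|c|}\le\frac{r^2}{|c|}\le\lambda .
\end{equation}
We fix $c$ with $\lambda\le\varepsilon$.

Let $B=\mathcal{A}_{[R,R]}$. In this section $|\cdot|$ denotes the norm $|\cdot|_R$ on $B$. We have $B=B^-\oplus B^+$, where $B^-$ consists of the series with terms of degree $n\le0$ and $B^+$ of those with terms of degree $n\ge1$. Both summands are closed and stable under products, and $|y|=\max(|y^-|,|y^+|)$ for the components of $y$. For $0\le\mu<1$ let $B_\mu$ be the closed ball of radius $\mu$ about $0$, and $B_\mu^\pm=B^\pm\cap B_\mu$. The sets $1+B_\mu$, $1+B_\mu^-$ and $1+B_\mu^+$ are groups under multiplication: $(1+y)(1+y')=1+y+y'+yy'$ and $(1+y)^{-1}=1+\sum_{j\ge1}(-y)^j$. Their elements have norm $1$. The identities $ab-a'b'=(a-a')b+a'(b-b')$ and $a^{-1}-a'^{-1}=(a'-a)(aa')^{-1}$ therefore give, for $a,b,a',b'\in1+B_\mu$,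
\begin{equation}\label{eq:lip}
|ab-a'b'|\le\max(|a-a'|,|b-b'|),\qquad|a^{-1}-a'^{-1}|=|a-a'| .
\end{equation}

\begin{lemma}\label{lem:factor}
Every $g\in1+B_\lambda$ can be written uniquely as $g=vu^{-1}$ with $v\in1+B_\lambda^-$ and $u\in1+B_\lambda^+$. If $g'=v'u'^{-1}$ in the same way, then $|v-v'|\le|g-g'|$ and $|u-u'|\le|g-g'|$.
\end{lemma}

\begin{proof}
\emph{Existence.} We prove more: if $\mu\le\lambda$ and $g\in1+B_\mu$, the factors can be taken in $1+B_\mu^\pm$. Put $g_0=g$, $y_j=g_j-1$ and $g_{j+1}=g_j(1+y_j^-)^{-1}(1+y_j^+)^{-1}$. Since $(1+y_j^-)(1+y_j^+)=g_j+y_j^-y_j^+$, we get $y_{j+1}=-y_j^-y_j^+(1+y_j^-)^{-1}(1+y_j^+)^{-1}$, so $|y_{j+1}|\le|y_j|^2$. Hence $y_j\to0$ and $g=\prod_j(1+y_j^-)\cdot\prod_j(1+y_j^+)$, and the two products converge in the closed groups $1+B_\mu^-$ and $1+B_\mu^+$. Take for $v$ the first and for $u$ the inverse of the second.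

\emph{Uniqueness.} If $vu^{-1}=v'u'^{-1}$, then $v/v'=u/u'$, and $v/v'-1=u/u'-1$ lies in $B^-\cap B^+=0$.

\emph{Lipschitz bound.} Let $\mu=|g-g'|=|g/g'-1|\le\lambda$. The element $g/g'$ has a factorization with factors in $1+B_\mu^\pm$, and by uniqueness it is $g/g'=(v/v')(u/u')^{-1}$. So $|v-v'|=|v/v'-1|\le\mu$ and $|u-u'|=|u/u'-1|\le\mu$.
\end{proof}

We first check that any choice of $v$ gives a substitution of the kind required by Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:sv}
Let $v\in1+B_\lambda^-$. Then $v\in\mathcal{A}_{[R,1)}$ and $|v-1|_\rho\le\lambda$ for $\rho\in[R,1)$. The series $s=T^dwv$ lies in $\mathcal{O}_{\mathcal{E}^\dagger}$, the coefficients of $s-T^dw$ have norm at most $\lambda$, $\overline{s}=T^d\,\overline{w}$, and $R$ is admissible for $s$.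
\end{lemma}

\begin{proof}
Write $v=\sum_{n\le0}v_nT^n$. For $n\le0$ and $\rho\ge R$ we have $\rho^n\le R^n$, which gives the first assertion and shows that all coefficients of $v-1$ have norm at most $\lambda$. So $s\in\mathcal{A}_{[R,1)}$. Each coefficient of $s-T^dw=T^dw(v-1)$ is a convergent sum of products of a coefficient of $w$, which lies in $\mathcal{O}_K$, and a coefficient of $v-1$; hence it has norm at most $\lambda<1$. Therefore $s$ has coefficients in $\mathcal{O}_K$, they tend to $0$ as $n\to-\infty$ because $s$ converges at radius $R<1$, and $\overline{s}=T^d\,\overline{w}$.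

The coefficient of $T^d$ in $s=w_0T^dev$ is $a_d=w_0\beta$, where $\beta=v_0+\sum_{n\ge1}e_nv_{-n}$ satisfies $|\beta-1|\le\lambda$. Thus $1+x=\beta^{-1}ev$. At a radius $\rho\in[R,1)$ the three factors differ from $1$ by at most $\lambda$, $\rho$ and $\lambda$, so $|x|_\rho\le\max(\rho,\lambda)<1$.
\end{proof}

For such $s$, Lemma~\ref{lem:subst} with $I=[R,R]$ applies to every $y\in\mathcal{A}_{[0,R]}\subset\mathcal{A}_{[r,r]}$. If $y$ has no constant term, then
\begin{equation}\label{eq:shrink}
|y(s)|=|y|_r=\sup_{n\ge1}|y_n|R^n(r/R)^n\le(r/R)\,|y| .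
\end{equation}
This gain of a factor $r/R$ is what makes the dependence on $u(s)$ a contraction.

For $u\in1+B_\lambda^+$ put
\[
D_0=1-c^{-1}T^2,\qquad N_0=T\,(1-w_0c^{-1}T^{d+1})\,u\in\mathcal{A}_{[0,R]} .
\]
The constant $w_0$ is inserted so that $N_0/D_0$ is close to $w_0T^d$ on $|z|=R$.

\begin{proposition}\label{prop:circle}
There are $v\in1+B_\lambda^-$ and $u\in1+B_\lambda^+$ such that, with $s=T^dwv$,
\begin{equation}\label{eq:circle}
N_0(s)\,D_0=N_0\,D_0(s)\qquad\text{in }B .
\end{equation}
\end{proposition}

\begin{proof}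
Let $M=(1+B_\lambda^-)\times(1+B_\lambda^+)$, a nonempty complete metric space for the maximum of the two distances. Let $(v,u)\in M$ and $s=w_0T^dev$, so that $|s|=r$.

\emph{Reformulation.} By \eqref{eq:params} the elements $cT^{-2}$, $w_0^{-1}cT^{-d-1}$, $c^{-1}s^2$ and $w_0c^{-1}s^{d+1}$ lie in $B_\lambda$. Moreover $|e-1|\le R\le\lambda$, and $|u(s)-1|\le\lambda$ by \eqref{eq:shrink}. From $D_0=-c^{-1}T^2(1-cT^{-2})$ and $N_0=-w_0c^{-1}T^{d+2}(1-w_0^{-1}cT^{-d-1})u$ we see that $D_0$ and $D_0(s)=1-c^{-1}s^2$ are units of $B$ and that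
\[
\frac{N_0}{D_0}=w_0T^d\,u\,\frac{1-w_0^{-1}cT^{-d-1}}{1-cT^{-2}},\qquad\frac{N_0(s)}{D_0(s)}=w_0T^d\,e\,v\,u(s)\,\frac{1-w_0c^{-1}s^{d+1}}{1-c^{-1}s^2}.
\]
Equating the right sides and canceling the unit $w_0T^d$, we find that \eqref{eq:circle} is equivalent to $vu^{-1}=g(v,u)$, where
\[
g(v,u)=e^{-1}\cdot\frac{1-w_0^{-1}cT^{-d-1}}{1-cT^{-2}}\cdot\frac{1-c^{-1}s^2}{1-w_0c^{-1}s^{d+1}}\cdot u(s)^{-1}.
\]
All factors lie in the group $1+B_\lambda$, so $g(v,u)\in1+B_\lambda$. Let $\Gamma\colon M\to M$ send $(v,u)$ to the pair of factors of $g(v,u)$ given by Lemma~\ref{lem:factor}. We must find a fixed point of $\Gamma$.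

\emph{Contraction.} Let $(v,u)$ and $(v',u')$ be at distance $\delta$, with series $s$ and $s'$. Then $|s-s'|=r|v-v'|\le r\delta$, and $s^n-s'^n=(s-s')\sum_{i+j=n-1}s^is'^j$ gives $|s^n-s'^n|\le r^n\delta$ for $n\ge1$. So $c^{-1}s^2$ and $w_0c^{-1}s^{d+1}$ change by at most $(r^2/|c|)\delta\le\lambda\delta$. For the last factor write $u(s)-u'(s')=(u-u')(s)+\sum_{n\ge1}u'_n(s^n-s'^n)$. The first term has norm at most $(r/R)\delta$ by \eqref{eq:shrink}. Since $|u'_n|\le R^{-n}$, the second has norm at most $\sup_{n\ge1}(r/R)^n\delta=(r/R)\delta$. So $|u(s)-u'(s')|\le\lambda\delta$. The other factors of $g$ do not depend on $(v,u)$, and \eqref{eq:lip} gives $|g(v,u)-g(v',u')|\le\lambda\delta$. By Lemma~\ref{lem:factor}, $\Gamma$ multiplies distances by at most $\lambda<1$, and the Banach fixed point theorem applies.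
\end{proof}

\section{Continuation to the open disk}\label{sec:disk}

Fix $v$, $u$, $s$, $N_0$, $D_0$ as in Proposition~\ref{prop:circle}, and let $\phi$ be the overconvergent substitution defined by $s$. Put $C=\mathcal{A}_{[R,1)}\subset\mathcal{R}$ and
\[
R_j=R^{1/d^j}\quad(j\ge-1),\qquad\text{so that}\quad R_{-1}=r,\quad R_0=R,\quad R_j^d=R_{j-1},\quad R_j\to1 .
\]
Since $R$ is admissible, Lemma~\ref{lem:subst} shows that $\phi$ maps $\mathcal{A}_{[0,R_j]}\subset\mathcal{A}_{[r,R_j]}$ to $\mathcal{A}_{[R,R_{j+1}]}$, and maps $\mathcal{R}^+$ continuously to $C$. By (A3) all these rings are subrings of $B$.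

The function $f=N_0/D_0$ is meromorphic on $|z|\le R$, and $f(s)$ is meromorphic on $R\le|z|\le R_1$ and agrees with $f$ on $|z|=R$. This continues $f$ to $|z|\le R_1$, and then step by step to the open disk. To land in $\operatorname{Frac}\mathcal{R}^+$ we need one denominator for all steps. The new poles are among the zeros of $D_0(s)$, of $D_0(s(s))$, and so on, so we want power series $D_1,D_2,\dots$ with $D_{j+1}$ a multiple of $D_j(s)$, whose product converges. Lemma~\ref{lem:factor} turns $D_j(s)$ into a power series $\eta$ by removing the factor of nonpositive degree. The resulting estimate $|\eta-1|_{R_j}\le\lambda$ gives only $|\eta-1|_\rho\le\lambda\rho/R_j$ at a fixed radius $\rho\le R_j$, a bound that does not tend to $0$. As in a Weierstrass product, we gain convergence by dividing $\eta$ by a long truncation of itself that is a unit of $\mathcal{R}^+$.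

\begin{lemma}\label{lem:denominators}
There are $D_j\in\mathcal{R}^+$ for $j\ge1$ and $\theta_j\in C$ for $j\ge0$ such that, for all $j\ge0$, the series $D_j$ has constant term $1$, $|D_j-1|_{R_{j-1}}\le\lambda$ and $D_{j+1}=\theta_jD_j(s)$, and such that $|D_j-1|_\rho\to0$ as $j\to\infty$ for each $\rho<1$.
\end{lemma}

\begin{proof}
For $j=0$ we have $|D_0-1|_r=r^2/|c|\le\lambda$. Suppose that $D_j$ is given. Then $D_j(s)\in C$, and for $\tau\in[R,R_j]$ we have $\tau^d\le R_{j-1}$, so by \eqref{eq:subst} and (A1)
\[
|D_j(s)-1|_\tau=|D_j-1|_{\tau^d}\le|D_j-1|_{R_{j-1}}\le\lambda .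
\]
With $\tau=R$, Lemma~\ref{lem:factor} gives $D_j(s)=\nu\eta$ in $B$ with $\nu\in1+B_\lambda^-$ and $\eta\in1+B_\lambda^+$. The first assertion of Lemma~\ref{lem:sv}, applied to $\nu^{-1}\in1+B_\lambda^-$, shows that $\nu^{-1}\in C$ and $|\nu^{-1}-1|_{R_j}\le\lambda$. Hence $\eta=\nu^{-1}D_j(s)$ lies in $\mathcal{A}_{[0,R]}\cap C=\mathcal{R}^+$ by (A3), and $|\eta-1|_{R_j}\le\lambda$.

Write $\eta=1+\sum_{n\ge1}\eta_nT^n$, so that $|\eta_n|\le\lambda R_j^{-n}$. Let $m_j\ge1$ be the largest integer with $\lambda R_j^{-(m_j-1)}<1$. It exists because $\lambda<1$ and $R_j<1$, and $m_j\to\infty$ because $R_j\to1$. The truncation $h=1+\sum_{1\le n<m_j}\eta_nT^n$ lies in $1+T\mathfrak{m}_K[T]$. So $h^{-1}\in1+T\mathfrak{m}_K[[T]]\subset\mathcal{R}^+$ and $|h^{-1}|_\rho=1$ for all $\rho<1$. Also $|h-1|_{R_j}\le\lambda$, hence $|h^{-1}-1|_{R_j}\le\lambda$ by (A2). Put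
\[
D_{j+1}=\eta h^{-1}\in\mathcal{R}^+,\qquad\theta_j=\nu^{-1}h^{-1}\in C .
\]
Then $D_{j+1}$ has constant term $1$, $|D_{j+1}-1|_{R_j}\le\lambda$, and $D_{j+1}=\theta_jD_j(s)$. Finally let $\rho<1$. For $j$ so large that $R_j\ge\sqrt\rho$,
\[
|D_{j+1}-1|_\rho=|\eta-h|_\rho\,|h^{-1}|_\rho\le\sup_{n\ge m_j}\lambda\,(\rho/R_j)^n\le\rho^{m_j/2},
\]
and this tends to $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:sv} and $\lambda\le\varepsilon$, the series $s$ has the required properties. It remains to construct $f$.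

\emph{The denominator.} By (A2) the product $D'=\prod_{j\ge1}D_j$ converges in $\mathcal{R}^+$. Put $D=D_0D'$; both $D'$ and $D$ have constant term $1$. Fix $\rho\in[R,1)$. By continuity of $\phi$, $D_j(s)\to1$ in $\mathcal{A}_{[R,\rho]}$. So for large $j$ the element $D_j(s)$ is a unit there, and $\theta_j=D_{j+1}D_j(s)^{-1}\to1$. Hence $\theta=\prod_{j\ge0}\theta_j$ converges in $C$. Letting $J\to\infty$ in
\[
\prod_{j=0}^J\theta_j\cdot\Bigl(\prod_{j=0}^JD_j\Bigr)(s)=\prod_{j=0}^JD_{j+1}
\]
gives $\theta D(s)=D'$. With $\Theta=D_0\theta\in C$ this reads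
\begin{equation}\label{eq:D}
D=\Theta\,D(s)\qquad\text{in }C .
\end{equation}

\emph{The numerator.} Put $N=N_0D'\in\mathcal{A}_{[0,R]}$, so that $N/D=N_0/D_0$ in $\operatorname{Frac}\mathcal{A}_{[0,R]}$. By \eqref{eq:circle}, in $B$,
\begin{equation}\label{eq:N}
\Theta N(s)=\theta\,D_0N_0(s)\,D'(s)=\theta\,N_0D_0(s)\,D'(s)=N_0\,\theta D(s)=N_0D'=N .
\end{equation}
This equation improves the radius of convergence of $N$. If $N\in\mathcal{A}_{[0,R_j]}$ with $j\ge0$, then $N(s)\in\mathcal{A}_{[R,R_{j+1}]}$, so $N=\Theta N(s)$ lies in $\mathcal{A}_{[0,R]}\cap\mathcal{A}_{[R,R_{j+1}]}=\mathcal{A}_{[0,R_{j+1}]}$. By induction $N\in\mathcal{A}_{[0,R_j]}$ for all $j$, that is, $N\in\mathcal{R}^+$. Both sides of \eqref{eq:N} now lie in the subring $C$ of $B$, so \eqref{eq:N} holds in $C\subset\mathcal{R}$.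

\emph{Conclusion.} Put $f=N/D\in\operatorname{Frac}\mathcal{R}^+$. In $\mathcal{R}$ we have $N=\Theta\phi(N)$ and $D=\Theta\phi(D)$ with $D\ne0$. So $\Theta\ne0$ and $\phi(f)=\phi(N)/\phi(D)=N/D=f$. Since $N=T+O(T^2)$ and $D=1+O(T)$, an equality $N=aD$ with $a\in K$ would give $a=0$ from the constant terms and then $N=0$, which is false. So $f\notin K$.
\end{proof}

For later use we record the zeros and poles of $f$ in $|z|\le R$, where $f=N_0/D_0$. The series $u$ has no zero there, because $|u(z)-1|\le\lambda<1$. So the poles are the two roots of $z^2=c$, and the zeros are $0$ and the $d+1$ roots of $z^{d+1}=c/w_0$. By \eqref{eq:params} and $d+1>2$,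
\begin{equation}\label{eq:radii}
r<|c|^{1/2}<|c|^{1/(d+1)}<R .
\end{equation}
Since $|u|_\tau=1$ for $\tau\le R$, the polygon $V_f$ agrees with $V_{f_0}$ for $t\le\log R$, and Lemma~\ref{lem:selfsimilar} determines the rest; for $d=2$ this is Figure~\ref{fig:polygon}.

\section{The fixed field of a general substitution}\label{sec:structure}

Let $\phi$, $s$, $d$, $F$ be as in Theorem~\ref{thm:structure}. The existence of $\rho_0$ is Lemma~\ref{lem:admissible}. Fix an admissible $\rho_0$ and put $t_0=\log\rho_0$.

\subsection*{Inward continuation}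

An element of $F$ is given as a quotient of series on some thin annulus. To count zeros and poles of all elements of $F$ in the same place, we need a common annulus. The idea is that $f=\phi(f)$ lies in the image of $\phi$, and that a quotient of series on $\rho\le|z|<1$ that lies in the image of $\phi$ comes from a quotient of series on the larger annulus $\rho^d\le|z|<1$. This rests on the following basis, which is evident for $s=T^d$.

\begin{lemma}\label{lem:basis}
For $\rho\in[\rho_0,1)$, every element of $\mathcal{A}_{[\rho,1)}$ can be written uniquely as $\sum_{i=0}^{d-1}T^iy_i(s)$ with $y_i\in\mathcal{A}_{[\rho^d,1)}$.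
\end{lemma}

\begin{proof}
Let $\sigma\in[\rho,1)$, and define $\Psi,\Psi_0\colon(\mathcal{A}_{[\rho^d,\sigma^d]})^d\to\mathcal{A}_{[\rho,\sigma]}$ by $\Psi(y)=\sum_iT^iy_i(s)$ and $\Psi_0(y)=\sum_iT^iy_i(a_dT^d)$. Give the target its usual norm and the source the norm $\max_{\tau\in\{\rho,\sigma\}}\max_i\tau^i|y_i|_{\tau^d}$; both are Banach spaces. We have $\Psi_0(y)=\sum_{i,n}y_{i,n}a_d^nT^{dn+i}$, where each integer occurs exactly once as an exponent and $|a_d|=1$. So $\Psi_0$ is an isometric bijection. By \eqref{eq:subst}, the operator norm of $\Psi-\Psi_0$ is at most $\max(|x|_\rho,|x|_\sigma)<1$. Hence $\Psi=\Psi_0\bigl(1+\Psi_0^{-1}(\Psi-\Psi_0)\bigr)$ is bijective by the geometric series. For an element of $\mathcal{A}_{[\rho,1)}$, the series $y_i$ obtained for two values of $\sigma$ agree, by uniqueness for the smaller one. So they converge on $[\rho^d,1)$, and they are unique.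
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(i)]
We show: if $\rho\in[\rho_0,1)$ and $f\in F\cap\operatorname{Frac}\mathcal{A}_{[\rho,1)}$, then $f\in\operatorname{Frac}\mathcal{A}_{[\rho^d,1)}$. Every $f\in F$ satisfies the hypothesis for $\rho=\rho_0^{1/d^j}$ with $j$ large, and $j+1$ applications then give the result.

Write $f=g/h$ with $g,h\in\mathcal{A}_{[\rho,1)}$. First we replace the denominator by one in the image of $\phi$. By Lemma~\ref{lem:basis}, $\mathcal{A}_{[\rho,1)}$ is a free module of rank $d$ over the domain $\mathcal{A}_{[\rho^d,1)}$ acting through $\phi$. Multiplication by $h$ is an injective endomorphism of this module, so its determinant $n\in\mathcal{A}_{[\rho^d,1)}$ is nonzero. The Cayley--Hamilton theorem, applied to the element $1$, gives a monic equation for $h$ with constant term $\pm n(s)$. Hence $n(s)=hh^*$ with $h^*\in\mathcal{A}_{[\rho,1)}$, and $f=gh^*/n(s)$.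

Write $gh^*=\sum_iT^iy_i(s)$ with $y_i\in\mathcal{A}_{[\rho^d,1)}$. Since $f=\phi(f)=g(s)/h(s)$, we have in $\mathcal{A}_{[\rho^{1/d},1)}$
\[
\sum_iT^i\,(hy_i)(s)=h(s)\,gh^*=h(s)\,f\,n(s)=(gn)(s),
\]
with $hy_i$ and $gn$ in $\mathcal{A}_{[\rho,1)}$. Uniqueness in Lemma~\ref{lem:basis} for the radius $\rho^{1/d}$ gives $hy_i=0$, hence $y_i=0$, for $i\ge1$. So $f=\phi(f')$ with $f'=y_0/n\in\operatorname{Frac}\mathcal{A}_{[\rho^d,1)}$. As $\phi(f')=f=\phi(f)$ and $\phi$ is injective, $f=f'$.
\end{proof}

\subsection*{Zeros and poles in the fundamental annulus}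

For a finite extension $L\subset\overline{K}$ of $K$ let $F_L$ be the field of $y\in\operatorname{Frac}\mathcal{A}_{[\rho_0^d,1)}(L)$ with $\phi(y)=y$. It contains $L$ and, by part (i), it contains $F$. The numbers $Z(y)$ and $P(y)$ are defined for nonzero $y\in F_L$ as in the theorem, and they are finite by (A4). The next lemma makes the count of Section~\ref{sec:shape} precise.

\begin{lemma}\label{lem:count}
Let $y\in F_L$ be nonzero.
\begin{enumerate}
\item[(a)] If $P(y)\ge1$, then $Z(y)\le dP(y)-(d-1)$. If $P(y)=0$, then $Z(y)=0$. In particular $Z(y)\le dP(y)$.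
\item[(b)] If $Z(y)=P(y)=1$, then the zero and the pole have the same absolute value.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $Z=Z(y)$, $P=P(y)$, and let $\sigma$ be the right slope of $V_y$ at $dt_0$. By Lemma~\ref{lem:selfsimilar}, $V_y(t_0)=V_y(dt_0)$ and the right slope at $t_0$ is $d\sigma$. The right slope at a point $t\in[dt_0,t_0]$ is $\sigma$ plus the number of zeros minus the number of poles in $\rho_0^d<|z|\le e^t$. Therefore
\[
Z-P=(d-1)\sigma,
\]
and all right slopes on $[dt_0,t_0]$ are at least $\sigma-P$.

(a) If $\sigma>0$ and $\sigma\ge P$, then $V_y$ is nondecreasing on $[dt_0,t_0]$ and strictly increasing at the start, which contradicts $V_y(t_0)=V_y(dt_0)$. So $\sigma\le\max(P-1,0)$. For $P\ge1$ this gives $Z\le P+(d-1)(P-1)=dP-(d-1)$. For $P=0$ it gives $Z=(d-1)\sigma\le0$.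

(b) Here $(d-1)\sigma=0$, so $\sigma=0$ because $d\ge2$. Let $t_1\le t_2$ in $(dt_0,t_0]$ be the logarithms of the two absolute values. The slope of $V_y$ is $0$ outside $[t_1,t_2]$ and $\pm1$ inside, so $0=V_y(t_0)-V_y(dt_0)=\pm(t_2-t_1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(ii)]
Let $f\in F$ be nonzero with $P(f)\le1$; we show that $f\in K$. The point is that subtracting a constant creates a zero wherever we like without changing the poles. Write $f=g/h$ with $g,h\in\mathcal{A}_{[\rho_0^d,1)}$. Since $h$ has finitely many zeros in $\rho_0^d\le|z|\le\rho_0$ and $|\overline{K}^\times|$ is dense in $\mathbf{R}_{>0}$, there is $z_0\in\overline{K}$ with $\rho_0^d<|z_0|\le\rho_0$ such that $h$ has no zero on $|z|=|z_0|$. Let $L=K(z_0)$, $b=g(z_0)/h(z_0)\in L$ and $y=f-b\in F_L$. Suppose $y\ne0$. Then $y$ has the same poles as $f$, none of them on $|z|=|z_0|$, and it vanishes at $z_0$. So $P(y)\le1\le Z(y)$. By Lemma~\ref{lem:count}(a), $P(y)=1$ and $Z(y)\le d-(d-1)=1$. Now Lemma~\ref{lem:count}(b) puts the pole on $|z|=|z_0|$, a contradiction.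 Hence $g=bh$, and $b=g_n/h_n\in K$ for any $n$ with $h_n\ne0$.

So $P(f)\ge2$ for $f\in F\setminus K$, and Lemma~\ref{lem:count}(a) bounds $Z(f)$. For the function $f$ of Section~\ref{sec:disk}, the radius $\rho_0=R$ is admissible by Lemma~\ref{lem:sv}, and $\rho_0^d=r$. By \eqref{eq:radii}, $P(f)=2$ and $Z(f)=d+1=2d-(d-1)$.
\end{proof}

\subsection*{Finiteness}

The inequality $Z\le dP$ plays the role that the equality of the numbers of zeros and poles plays on a complete curve: a space of fixed functions with few poles has small dimension, since in a large space some element vanishes to high order at a point.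

\begin{proof}[Proof of Theorem~\ref{thm:structure}(iii)]
\emph{$K$ is algebraically closed in $F$.} Let $\alpha\in F$ be nonzero with $\alpha^m+b_1\alpha^{m-1}+\dots+b_m=0$ and $b_i\in K$. At a pole of multiplicity $\mu\ge1$, the term $\alpha^m$ would have order $-m\mu$ and all other terms order at least $-(m-1)\mu$, which is impossible. So $P(\alpha)=0$, and $\alpha\in K$ by part (ii).

\emph{The degree bound.} Let $f\in F\setminus K$, which is therefore transcendental over $K$, and let $g_1,\dots,g_m\in F$ be linearly independent over $K(f)$. Put $P=P(f)$ and $Q=\sum_jP(g_j)$. For $n\ge0$ the $m(n+1)$ elements $f^ig_j$ with $0\le i\le n$ and $1\le j\le m$ are linearly independent over $K$. Write $f,g_1,\dots,g_m$ with a common denominator $h\in\mathcal{A}_{[\rho_0^d,1)}$, choose $z_0\in\overline{K}$ with $\rho_0^d<|z_0|\le\rho_0$ and $h(z_0)\ne0$, and let $L=K(z_0)$.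

The elements $f^ig_j$ remain linearly independent over $L$. Indeed, multiplying by $h^{n+1}$ turns them into $K$-linearly independent series $G_\nu$ with coefficients in $K$. If $\sum_\nu b_\nu G_\nu=0$ with $b_\nu=\sum_\kappa b_{\nu\kappa}\ell_\kappa$, where $(\ell_\kappa)$ is a basis of $L$ over $K$ and $b_{\nu\kappa}\in K$, then comparing the coefficient of each $T^q$ gives $\sum_\nu b_{\nu\kappa}G_\nu=0$ for every $\kappa$, so all $b_{\nu\kappa}$ vanish.

Let $W_n\subset F_L$ be their span over $L$, of dimension $m(n+1)$. At any point, the multiplicity of the pole of a nonzero $y\in W_n$ is at most $n$ times that of $f$ plus the sum of those of the $g_j$. So $P(y)\le nP+Q$. The Taylor expansion of $h$ at $z_0$ is a unit of $L[[Y]]$, so Taylor expansion at $z_0$ defines an $L$-linear map $W_n\to L[[Y]]$. The vanishing of the first $m(n+1)-1$ coefficients is a system of fewer than $\dim W_n$ linear conditions, so some nonzero $y\in W_n$ has $\operatorname{ord}_{z_0}y\ge m(n+1)-1$. By Lemma~\ref{lem:count}(a),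
\[
m(n+1)-1\le Z(y)\le dP(y)\le d\,(nP+Q).
\]
Dividing by $n$ and letting $n\to\infty$ gives $m\le dP$. Hence $[F:K(f)]\le dP(f)$, and $F$, a finite extension of the rational function field $K(f)$, is a function field of one variable over $K$.
\end{proof}

\begin{remark}
For the substitutions of Theorem~\ref{thm:main}, parts (ii) and (iii) give $[F:K(f)]\le2d$ for the function $f$ constructed in Section~\ref{sec:disk}. The hypothesis $d\ge2$ enters part (ii) through Lemma~\ref{lem:count}(b). It cannot be dropped: for $s=T$ every element of $\operatorname{Frac}\mathcal{R}$ is fixed, including $(T-a)/(T-b)$ with one zero and one pole on different circles.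
\end{remark}

\begin{thebibliography}{9}

\bibitem{Berger}
Laurent Berger, \emph{Substitution maps in the Robba ring}, arXiv:2012.01904 (2020).

\bibitem{Lazard}
M.~Lazard, \emph{Les z\'eros d'une fonction analytique d'une variable sur un corps valu\'e complet}, Publ. Math. IH\'ES 14, 1962.

\end{thebibliography}
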